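# Three sinks over a star: Gaussian Bayesian networks whose coordinate rings are not normal and not Cohen–Macaulay

## 1. Complete DAGs have polynomial coordinate rings

Let $G$ be a directed acyclic graph (DAG) on $V(G)=[n]$ with edge set $E(G)$. Each vertex $j$ carries a random variable
$$X_j=\sum_{i\to j\in E(G)}\lambda_{ij}X_i+\varepsilon_j ,$$
where the $\lambda_{ij}\in\mathbb R$ are arbitrary and the $\varepsilon_j\sim N(0,\omega_j)$, $\omega_j>0$, are independent. Put the $\lambda_{ij}$ into an $n\times n$ matrix $\Lambda$ (zero where there is no edge), and let $\Omega=\mathrm{diag}(\omega_1,\dots,\omega_n)$. The covariance matrix of $X$ is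
$$\Sigma=(I-\Lambda)^{-T}\,\Omega\,(I-\Lambda)^{-1}.$$
The model of $G$ is the set of all these matrices. Let $I_G\subseteq\mathbb C[\Sigma]=\mathbb C[\sigma_{ij}:i\le j]$ be the ideal of polynomials vanishing on the model.

**Definition.** The coordinate ring of the network is $R_G=\mathbb C[\Sigma]/I_G$.

We always work with $R_G$ as a ring of polynomials in the parameters, for the following reason. Since $G$ is acyclic, $\Lambda$ is nilpotent, so $(I-\Lambda)^{-1}=I+\Lambda+\dots+\Lambda^{n-1}$ and every $\sigma_{ij}$ is a polynomial in $(\lambda,\omega)$. The set $\mathbb R^{E}\times\mathbb R_{>0}^n$ is Zariski dense in $\mathbb C^E\times\mathbb C^n$, so a polynomial in the $\sigma_{ij}$ vanishes on the model if and only if it becomes $0$ in $\mathbb C[\lambda,\omega]$. Hence $I_G$ is the kernel of $\mathbb C[\Sigma]\to\mathbb C[\lambda,\omega]$, and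
$$R_G=\mathbb C[\sigma_{ij}]\subseteq\mathbb C[\lambda,\omega].$$
In particular $R_G$ is a domain.

**Definition.** A set $A\subseteq V(G)$ is ancestral if it contains every parent of each of its elements.

In $0\to1\to2$ the set $\{0,1\}$ is ancestral and $\{1,2\}$ is not. If $A$ is ancestral, then $X_A$ is obtained from $\varepsilon_A$ by the equations of $G[A]$ alone. So $\Sigma_{AA}$ involves only the parameters of $G[A]$, and $R_{G[A]}=\mathbb C[\sigma_{ij}:i,j\in A]\subseteq R_G$. Moreover $\det\Sigma_{AA}=\prod_{i\in A}\omega_i\ne0$.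

The next lemma computes what happens when sinks are added on top of an ancestral set.

**Lemma A.** Let $V(G)=P\sqcup N$ with $P$ ancestral, no edges inside $N$, and $\mathrm{pa}(c)=P$ for all $c\in N$. Put $\xi_c=\Sigma_{P,c}$. Then
$$\sigma_{cd}=\xi_c^T\,\Sigma_{PP}^{-1}\,\xi_d\qquad(c\neq d\in N), \tag{1}$$
and the entries of all $\xi_c$ together with all $\sigma_{cc}$ $(c\in N)$ are algebraically independent over the field $k_P$ of rational functions in the parameters of $G[P]$.

**Proof.** We have $X_c=\lambda_{Pc}^TX_P+\varepsilon_c$. Here $\varepsilon_c$ is independent of $X_P$, which is a function of $\varepsilon_P$, and it is independent of the other $\varepsilon_d$. Therefore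
$$\xi_c=\Sigma_{PP}\lambda_{Pc},\qquad \sigma_{cd}=\lambda_{Pc}^T\Sigma_{PP}\lambda_{Pd}\ (c\ne d),\qquad \sigma_{cc}=\lambda_{Pc}^T\Sigma_{PP}\lambda_{Pc}+\omega_c .$$
Substituting $\lambda_{Pc}=\Sigma_{PP}^{-1}\xi_c$ in the second formula gives (1). Over $k_P$ the variables are $\lambda_{Pc},\omega_c$. The passage $\lambda_{Pc}\mapsto\xi_c$ is an invertible linear change of variables, and $\sigma_{cc}$ is $\omega_c$ plus a polynomial in $\lambda_{Pc}$. So the $\xi_c$ and $\sigma_{cc}$ are again independent variables over $k_P$. $\square$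

If $|N|=1$, there is no $\sigma_{cd}$ in (1), and the lemma says that $R_G$ is a polynomial ring over $R_{G[P]}$. Apply this repeatedly to the complete DAG, where every earlier vertex points to every later one: each new vertex is a sink whose parents are all previous vertices. So the coordinate ring of a complete DAG is a polynomial ring in the $\sigma_{ij}$. It is normal and Cohen–Macaulay, and nothing could be easier.

What changes for a general DAG? As soon as two sinks $c,d$ share their parents and are not joined, $\sigma_{cd}$ is forced by (1), and (1) has the denominator $\det\Sigma_{PP}$. The smallest case is $1\leftarrow0\to2$, where $P=\{0\}$ and $\sigma_{12}=\sigma_{01}\sigma_{02}/\sigma_{00}$. Here $\mathbb C[\Sigma]$ has dimension $6$ and $R_G$ has dimension $5$, so $I_G$ is a height-one prime. It contains the irreducible polynomial $\sigma_{00}\sigma_{12}-\sigma_{01}\sigma_{02}$ and is therefore generated by it. The coordinate ring is a quadric cone times an affine space, still normal and Cohen–Macaulay.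

Seth Sullivant's paper "Algebraic geometry of Gaussian Bayesian networks" (arXiv:0704.0918, 2007) is the source of the following conjecture: for every DAG $G$ the ring $R_G$ is normal and Cohen–Macaulay. We shall see that it is false.

For $p,q\ge3$ let $G_{p,q}$ be the DAG with vertex set $\{0\}\sqcup T\sqcup N$, $|T|=p$, $|N|=q$, and edges $0\to i$ $(i\in T)$, $0\to c$ $(c\in N)$ and $i\to c$ $(i\in T,\ c\in N)$. There are no edges inside $T$ or inside $N$. Let $G^+_{p,q}$ be $G_{p,q}$ with one more vertex $v$ and one more edge $0\to v$.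

**Definition.** A set $J\subseteq V(G)$ is order-convex if every directed path of $G$ with both ends in $J$ stays in $J$.

In $0\to1\to2$ the set $\{0,1\}$ is order-convex and $\{0,2\}$ is not. Ancestral sets are order-convex.

**Theorem 1.** For $p,q\ge3$, $R_{G_{p,q}}$ is not normal. In particular, with $p=q=3$ the conjecture fails for $n=7$.

**Theorem 2.** For $p,q\ge3$, $R_{G^+_{p,q}}$ does not satisfy Serre's condition $S_2$. Hence it is neither Cohen–Macaulay nor normal. With $p=q=3$ this is $n=8$.

**Theorem 3.** (a) For every $n\ge7$ there is a connected DAG on $n$ vertices with non-normal coordinate ring. For every $n\ge8$ there is a connected one whose coordinate ring is neither normal nor Cohen–Macaulay.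

(b) If $R_G$ is normal and $J\subseteq V(G)$ is order-convex, then $R_{G[J]}$ is normal. Hence every DAG containing some $G_{p,q}$, $p,q\ge3$, as an order-convex induced subgraph has a non-normal coordinate ring.

Nothing here says that $7$ and $8$ are the smallest possible numbers of vertices.

## 2. Normality, $S_2$, and fractions multiplied into the ring

A domain $A$ is normal if every $f\in\operatorname{Frac}A$ that is integral over $A$ lies in $A$. Localizations of normal domains are normal. So to show that $A$ is not normal it is enough to find a localization $A'$ and an $F\in\operatorname{Frac}A\setminus A'$ with $F^2\in A'$.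

A Noetherian ring $A$ satisfies $S_2$ if $\operatorname{depth}A_{\mathfrak q}\ge\min(2,\dim A_{\mathfrak q})$ for all primes $\mathfrak q$. Cohen–Macaulay rings satisfy $S_2$ because depth equals dimension, and normal Noetherian domains satisfy it by Serre's criterion. The condition $S_2$ passes to localizations, directly from its definition. We need one test for its failure.

**Lemma B.** Let $A$ be a Noetherian domain, $F\in\operatorname{Frac}A$ with $F\notin A$, and $\mathfrak c\subseteq A$ an ideal of height at least $2$ with $F\mathfrak c\subseteq A$. Then $A$ does not satisfy $S_2$.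

**Proof.** Write $F=\alpha/\beta$ with $\alpha,\beta\in A$, $\beta\ne0$. Then $\alpha\notin\beta A$, so $\alpha$ has a nonzero class in $A/\beta A$. For $r\in\mathfrak c$ we have $r\alpha=(rF)\beta\in\beta A$, so the annihilator of this class contains $\mathfrak c$. Among the annihilators of nonzero elements of $A/\beta A$ that contain it, choose a maximal one, $\mathfrak q=\operatorname{ann}(\bar\gamma)$. It is prime, as usual for maximal annihilators, and $\operatorname{ht}\mathfrak q\ge2$ because $\mathfrak q\supseteq\mathfrak c$. Clearly $\beta\in\mathfrak q$. In $A_{\mathfrak q}$ the element $\beta$ is a nonzerodivisor, and $\bar\gamma$ stays nonzero in $A_{\mathfrak q}/\beta A_{\mathfrak q}$, since no element outside $\mathfrak q$ kills it. It is annihilated by $\mathfrak qA_{\mathfrak q}$. So $\operatorname{depth}A_{\mathfrak q}/\beta A_{\mathfrak q}=0$ and $\operatorname{depth}A_{\mathfrak q}=1<2\le\dim A_{\mathfrak q}$. $\square$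

Three toy rings show how this works.

* In $A=\mathbb C[x^4,x^3y,xy^3,y^4]$ take $F=x^2y^2=(x^3y)^2/x^4$. It is not in $A$, and $F\cdot x^4=(x^3y)^2$, $F\cdot x^3y=x^4\cdot xy^3$, $F\cdot xy^3=x^3y\cdot y^4$, $F\cdot y^4=(xy^3)^2$. The ideal of the four generators has height $2$, so $A$ fails $S_2$.
* In $A=\mathbb C[t^2,t^3]$ take $F=t$. It is integral and not in $A$, and the maximal ideal $I=(t^2,t^3)$ satisfies $FI\subseteq A$. But $I$ has height $1$, and Lemma B does not apply. Indeed $A$ is a one-dimensional domain, hence Cohen–Macaulay.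
* Keep $S=\mathbb C[t^2,t^3]$, $I=(t^2,t^3)$, $F=t$, and pass to $S^+=S[I\lambda]=\mathbb C[t^2,t^3,t^2\lambda,t^3\lambda]$ with a new variable $\lambda$. Not only $FI\subseteq S$ but $FI\subseteq I$ holds: $t\cdot t^2=t^3$ and $t\cdot t^3=t^2\cdot t^2$. So $F$ multiplies both $I$ and $I\lambda$ into $S^+$. The ideal $\mathfrak c$ generated by $I$ and $I\lambda$ has $S^+/\mathfrak c=\mathbb C$, while $\dim S^+=2$. So $\operatorname{ht}\mathfrak c=2$. The part of $S^+$ of $\lambda$-degree $0$ is $S$, so $F\notin S^+$, and $S^+$ fails $S_2$.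

The third ring is the plan of the proof of Theorem 2 in miniature. The ring $S[I\lambda]=\bigoplus_m I^m\lambda^m$ is the Rees algebra of $I$.

## 3. The star and its monomials

From now on $P=\{0\}\cup T$ with $T=\{1,\dots,p\}$ and edges $0\to i$. Put
$$s=\sigma_{00}=\omega_0,\qquad x_i=\sigma_{0i}=s\lambda_{0i},\qquad d_i=\sigma_{ii}=s\lambda_{0i}^2+\omega_i,\qquad \tau_{ij}=\sigma_{ij}=\frac{x_ix_j}{s}\ (i\ne j\in T).$$
Since $\omega_0=s$, $\lambda_{0i}=x_i/s$, $\omega_i=d_i-x_i^2/s$, the field of all parameters of the star is $\mathbb C(s,x,d)$, and the $2p+1$ elements $s,x_i,d_i$ are algebraically independent.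

The denominator $s$ in $\tau_{ij}$ disappears if we take a square root of $s$. Embed $\mathbb C(s,x,d)$ into $\mathbb C(z,y_1,\dots,y_p,d_1,\dots,d_p)$ by $s=z^2$, $x_i=zy_i$. Then $\tau_{ij}=y_iy_j$ and
$$R_P:=R_{G[P]}=\mathbb C[\,z^2,\ zy_i,\ y_iy_j\ (i<j),\ d_i\,]. \tag{2}$$

Is the star already a counterexample? No, and the reason can be checked by hand.

**Lemma C.** A monomial $z^ay^b$ lies in $\mathbb C[z^2,zy_i,y_iy_j\ (i<j)]$ if and only if $a+|b|=2m$ is even and $b_i\le m$ for all $i\in T$. Consequently $R_P$ is normal and Cohen–Macaulay.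

**Proof.** The conditions are necessary: every generator has total degree $2$ and $y_i$-exponent at most $1$. For sufficiency we use induction on $m$, the case $m=0$ being trivial. Let $m\ge1$. We need a generator dividing $z^ay^b$ and containing every $y_i$ with $b_i=m$; the quotient then satisfies the conditions with $m-1$. At most two indices have $b_i=m$. If there are two, $i\ne j$, the monomial is $y_i^my_j^m$, and we remove $y_iy_j$. If there is exactly one, the other exponents, including $a$, sum to $m\ge1$, and we remove $y_i$ times some other variable that occurs. If there is none, any generator dividing the monomial will do: $z^2$ if $a\ge2$; $zy_i$ for some occurring $y_i$ if $a=1$ (one occurs because $a+|b|$ is even); and $y_iy_j$ if $a=0$, since a single occurring $y_i$ would have $b_i=2m>m$.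

Let $H$ be the semigroup of these exponents. If $f$ lies in the group generated by $H$ and a positive multiple of $f$ lies in $H$, then $f$ has nonnegative coordinates, even coordinate sum, and satisfies the inequalities; so $f\in H$. Thus $H$ is a normal affine semigroup and $\mathbb C[H]$ is normal, and by Hochster's theorem it is Cohen–Macaulay. Finally $R_P=\mathbb C[H][d_1,\dots,d_p]$ is a polynomial ring over it. $\square$

So the star alone obeys the conjecture, and we have to put sinks on top of it.

## 4. Sinks over the star: one and two do no harm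

The purpose of this section is to make the denominator in (1) as simple as possible and to see how often it can be used.

Let $Q=\Sigma_{TT}$, with diagonal entries $d_i$ and off-diagonal entries $y_iy_j$. Put $\delta=\det Q$; it is nonzero because it contains the monomial $d_1\cdots d_p$. Let
$$B=R_P[\delta^{-1}],\qquad x=(x_1,\dots,x_p)^T,\qquad s'=s-x^TQ^{-1}x\in B .$$
The entries of $Q^{-1}$ lie in $B$. Let $U=\begin{pmatrix}1&x^TQ^{-1}\\0&I\end{pmatrix}$. Multiplying out,
$$\Sigma_{PP}=\begin{pmatrix}s&x^T\\x&Q\end{pmatrix}=U\begin{pmatrix}s'&0\\0&Q\end{pmatrix}U^T .$$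
Hence $\det\Sigma_{PP}=s'\delta$, so $s'\ne0$.

Now add sinks $N=\{c_1,\dots,c_q\}$ with parent set $P$ (any $q\ge1$ for the moment), and let $R$ be the resulting coordinate ring. Write $\xi_{c_k}=(\sigma_{0c_k},\eta_k)$ with $\eta_k=\Sigma_{T,c_k}$, and
$$w_k:=\sigma_{0c_k}-x^TQ^{-1}\eta_k .$$
Since $U^{-1}=\begin{pmatrix}1&-x^TQ^{-1}\\0&I\end{pmatrix}$, we have $U^{-1}\xi_{c_k}=(w_k,\eta_k)$, and (1) becomes
$$\sigma_{c_kc_l}=\eta_k^TQ^{-1}\eta_l+\frac{w_kw_l}{s'}\qquad(k\ne l). \tag{3}$$
Let $M$ be the ring generated over $B$ by the entries of all $\eta_k$ and all $\sigma_{c_kc_k}$. By Lemma A it is a polynomial ring over $B$ in these elements. Also by Lemma A, $w_1,\dots,w_q$ are algebraically independent over $\operatorname{Frac}M$, since $w_k$ is $\sigma_{0c_k}$ minus an element of $M$. The ring $R$ is generated by $R_P$, the $\sigma_{0c_k}$, the $\eta_k$, the $\sigma_{c_kc_k}$ and the $\sigma_{c_kc_l}$. After inverting $\delta$ we may trade $\sigma_{0c_k}$ for $w_k$ and, by (3), $\sigma_{c_kc_l}$ for $w_kw_l/s'$: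
$$S:=R[\delta^{-1}]=M\Big[\,w_k,\ \frac{w_kw_l}{s'}\ :\ k<l\,\Big]\subseteq M[1/s'][w_1,\dots,w_q]. \tag{4}$$
This is an $\mathbb N^q$-graded ring with $\deg w_k=e_k$. For $a\in\mathbb N^q$ let $e(a)$ be the largest number of disjoint pairs of distinct letters that can be taken out of a word with $a_k$ letters $k$. A product of generators of degree $a$ with $r$ pair factors is $w^a/s'^{\,r}$ with $r\le e(a)$, and $e(a)$ is attained. So
$$S_a=M\cdot\frac{w^a}{s'^{\,e(a)}} . \tag{5}$$

A sensible person would now try to prove that normality passes from $M$ to $S$. For $q=1$ this is clear: $e=0$ and $S=M[w_1]$. For $q=2$ it works too.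

**Lemma D.** For $q=2$ the ring $S$ is normal.

**Proof.** $M$ is normal, being a polynomial ring over a localization of the normal ring $R_P$. Let $f\in\operatorname{Frac}S$ be integral over $S$. Then $f$ lies in the normal ring $\operatorname{Frac}(M)[w_1,w_2]$, which contains $S$ and has the same fraction field. The homogeneous components of $f$ are integral too: for $t\in(\mathbb C^*)^2$ the substitution $w_k\mapsto t_kw_k$ maps $S$ onto itself, so $\sum_at^af_a$ is integral over $S$. Taking $t=(\theta,\theta^L)$ with $L$ large, the $t^a$ for the finitely many occurring $a$ are distinct powers of $\theta$. A Vandermonde argument with enough values of $\theta$ then expresses each $f_a$ as a $\mathbb C$-linear combination of integral elements.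

So let $f=h\,w^a/s'^{\,e(a)}$ with $h\in\operatorname{Frac}M$, and let $f^r+\sum_{i\ge1}m_if^{r-i}=0$ with $m_i\in S$. Taking components of degree $ra$, we may assume $m_i\in S_{ia}$, so $m_i=\mu_i\,w^{ia}/s'^{\,e(ia)}$ with $\mu_i\in M$. For $q=2$ we have $e(a)=\min(a_1,a_2)$, so $e(ia)=i\,e(a)$. All powers of $w$ and $s'$ cancel, leaving $h^r+\sum\mu_ih^{r-i}=0$. As $M$ is normal, $h\in M$, and $f\in S$ by (5). $\square$

The proof uses $e(ia)=i\,e(a)$, and this is exactly what breaks for $q=3$. From $(1,1,1)$ one can take only one pair, while from $(2,2,2)$ one can take three: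
$$e(1,1,1)=1,\qquad e(2,2,2)=3>2\cdot1 .$$
So consider $f=h\,w_1w_2w_3/s'$ with $h\in\operatorname{Frac}B$. Its square is
$$f^2=h^2s'\cdot\frac{w_1w_2}{s'}\cdot\frac{w_1w_3}{s'}\cdot\frac{w_2w_3}{s'} .$$
If $h^2s'\in B$, then $f^2\in S$, and by (5) $f\in S$ would force $h\in M$. We are led to a question about the star alone:
$$\text{is there } h\in\operatorname{Frac}B \text{ with } h\notin B \text{ but } h^2s'\in B\,? \tag{6}$$

If $T$ were completed to a complete DAG, the answer would be no. Then $B$ is a localization of a polynomial ring, hence factorial, and $s'$ is a unit times the determinant of a generic symmetric matrix, which is irreducible. A prime in the denominator of $h$ would have to occur twice in $s'$.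

For the star, $B$ behaves differently, because
$$s'=z^2-z^2\,y^TQ^{-1}y=z^2u,\qquad u:=1-y^TQ^{-1}y\in\mathbb C[y,d][\delta^{-1}], \tag{7}$$
and $s'$ carries the square of $z$, although $z\notin\operatorname{Frac}B$. (Indeed $(z,y)\mapsto(-z,-y)$ fixes $R_P$, hence $\operatorname{Frac}B$, but not $z$.) So $h$ may have a simple pole at $z=0$. By the same symmetry, a monomial $h=y^b/z$ lies in $\operatorname{Frac}B$ only for $|b|$ odd. The leading part of $h^2s'$ is $h^2s=y^{2b}$, and by Lemma C it lies in $R_P$ if and only if $2b_i\le|b|$ for all $i$. For $y_1/z$ this fails, since $y_1^2\notin R_P$. With $p=2$ it fails for every such monomial: it would force $b_1=b_2$, so $|b|$ even. With three vertices in $T$ the first choice is $y_1y_2y_3/z$.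

## 5. The seven-vertex DAG: proof of Theorem 1

Let $p,q\ge3$, $R=R_{G_{p,q}}$, and keep the notation $B$, $M$, $S$, $s'$, $w_k$.

**Step 1: the fraction $g$ answers (6).** Put
$$g:=\frac{x_1x_2x_3}{s^2}=\frac{y_1y_2y_3}{z}\in\operatorname{Frac}B .$$
Since $\delta\in\mathbb C[y,d]$, we have $B\subseteq\mathbb C[y,d][\delta^{-1}][z]$, a polynomial ring in $z$. As $g$ is not a polynomial in $z$, we get $g\notin B$. On the other hand,
$$gs=zy_1\cdot y_2y_3=x_1\tau_{23}\in R_P, \tag{8}$$
$$gx_1=\tau_{12}\tau_{13},\quad gx_2=\tau_{12}\tau_{23},\quad gx_3=\tau_{13}\tau_{23},\quad gx_i=\tau_{12}\tau_{3i}\ (i\ge4), \tag{9}$$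
because $gx_i=y_1y_2y_3y_i$; so $gx_i\in R_P$ for all $i\in T$. Moreover
$$g^2s=y_1^2y_2^2y_3^2=\tau_{12}\tau_{13}\tau_{23}\in R_P .$$
Now insert $s'=s-x^TQ^{-1}x$:
$$gs'=gs-(gx)^TQ^{-1}x\in(x_1,\dots,x_p)B,\qquad g^2s'=g^2s-(gx)^TQ^{-1}(gx)\in B. \tag{10}$$
In the first formula, $gs=x_1\tau_{23}$ lies in the ideal $(x_1,\dots,x_p)B$, and the row $(gx)^TQ^{-1}$ has entries in $B$. In the second, all entries of $gx$ and $Q^{-1}$ lie in $B$. For Theorem 1 only the second formula is needed; the first is for Theorem 2.

**Step 2: an integral element.** Put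
$$F:=\frac{g\,w_1w_2w_3}{s'}\in\operatorname{Frac}S=\operatorname{Frac}R .$$
By (10) and (4),
$$F^2=(g^2s')\cdot\frac{w_1w_2}{s'}\cdot\frac{w_1w_3}{s'}\cdot\frac{w_2w_3}{s'}\in S .$$
So $F$ is integral over $S$.

**Step 3: $F\notin S$.** The element $F$ is homogeneous of degree $(1,1,1,0,\dots,0)$ in $\operatorname{Frac}(M)[w_1,\dots,w_q]$. The component of $S$ in this degree is generated over $M$ by $w_1w_2w_3$ and the elements $\frac{w_kw_l}{s'}w_m$ with $\{k,l,m\}=\{1,2,3\}$. The latter all equal $w_1w_2w_3/s'$, and $w_1w_2w_3=s'\cdot w_1w_2w_3/s'$. So the component is $M\cdot w_1w_2w_3/s'$, as (5) says. If $F\in S$, then $g\in M$. But $g\in\operatorname{Frac}B$, and $M$ is a polynomial ring over $B$, so $M\cap\operatorname{Frac}B=B$. This would give $g\in B$, contradicting Step 1.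

Thus $S=R[\delta^{-1}]$ is not normal. As localizations of normal domains are normal, $R=R_{G_{p,q}}$ is not normal. $\blacksquare$

## 6. Two parities, and a conductor of height one

Before going on to $S_2$, let us see $F$ from another side. Put $w_k'=w_k/z$. With $u$ from (7),
$$F=\frac{y_1y_2y_3}{z}\cdot\frac{z^3w_1'w_2'w_3'}{z^2u}=\frac{y_1y_2y_3\,w_1'w_2'w_3'}{u},\qquad \frac{w_kw_l}{s'}=\frac{w_k'w_l'}{u}.$$
Consider the ring
$$D=\mathbb C[y,d][\delta^{-1},u^{-1}]\,[\,\eta,\ \sigma_{cc},\ z,\ w_1',\dots,w_q'\,],$$
where $\eta$ and $\sigma_{cc}$ stand for the entries of all $\eta_k$ and all $\sigma_{c_kc_k}$. The elements $y,d,\eta,\sigma_{cc},z,w'$ are algebraically independent. The ring $S$ lies in $D$ and is generated by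
$$z^2,\quad zy_i,\quad y_iy_j\ (i<j),\quad d_i,\quad \delta^{-1},\quad \eta,\quad \sigma_{cc},\quad zw_k',\quad w_k'w_l'/u\ (k<l),$$
and $F\in D$. Let $\mathfrak p$ be the kernel of the map $S\to D/zD$, i.e. of setting $z=0$, and let $D_0$ be its image. It is generated by $y_iy_j$, $d_i$, $\delta^{-1}$, $\eta$, $\sigma_{cc}$, $w_k'w_l'/u$. The elements $\delta$ and $u$ do not change under $y\mapsto-y$, so every element of $D_0$ is invariant under $y\mapsto-y$ (with all other variables fixed), while the image of $F$ changes sign. This shows once more that $F\notin S$. On the locus $z=0$ the parity in $y$ and the parity in $w'$ become independent, and $F$ is odd in each.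

The same observation settles whether $S$ itself can be caught by Lemma B with this $F$. Let $r\in S$ with $rF\in S$. If $r\notin\mathfrak p$, then at $z=0$ the product of a nonzero even element with an odd nonzero one is a nonzero odd element lying in $D_0$, which is impossible. So the ideal of all $r\in S$ with $rF\in S$ is contained in $\mathfrak p$. The prime $\mathfrak p$ has height one, by counting dimensions. We have $\dim S=(2p+1)+pq+q+q$. For $p\ge3$ the fraction field of $D_0$ contains $y_i^2=\tau_{ij}\tau_{ik}/\tau_{jk}$, hence $u$. It then contains all $w_k'w_l'$ and, as $q\ge3$, all $w_k'^2$. So its transcendence degree is $p+p+pq+q+q=\dim S-1$.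

Hence Lemma B cannot be applied to $F$ in $S$, just as it could not for $t$ in $\mathbb C[t^2,t^3]$. The remedy is the one in the third toy ring: find an ideal $I$ with $FI\subseteq I$ and pass to its Rees algebra. What remains to be seen is that a Rees algebra can be produced by adding a vertex to the DAG.

## 7. One more vertex produces a Rees algebra: proof of Theorem 2

**Step 1: the ring of $G^+_{p,q}$.** We identify the effect of $v$. Write $\lambda=\lambda_{0v}$, so $X_v=\lambda X_0+\varepsilon_v$ with $\varepsilon_v$ independent of all $X_j$, $j\in V(G_{p,q})$. Hence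
$$\sigma_{vj}=\lambda\,\sigma_{0j}\quad(j\in V(G_{p,q})),\qquad\sigma_{vv}=\lambda^2s+\omega_v ,$$
and $\lambda,\sigma_{vv}$ are algebraically independent over $\operatorname{Frac}R$. With
$$I:=(\sigma_{0j}:j\in V(G_{p,q}))\,S$$
we get
$$S^+:=R_{G^+_{p,q}}[\delta^{-1}]=S[I\lambda][\sigma_{vv}] .$$
This ring is $\mathbb N$-graded by $\lambda$-degree (with $\sigma_{vv}$, regarded as a variable, in degree $0$). Its part of degree $m$ is $I^m\lambda^m[\sigma_{vv}]$, meaning polynomials in $\sigma_{vv}$ with coefficients in $I^m\lambda^m$. Its degree-$0$ part is $S[\sigma_{vv}]$.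

**Step 2: $F\cdot I\subseteq I$.** This is the point where $F$ and the new vertex fit together. The ideal $I$ is generated by $s$, the $x_i$ and the $\sigma_{0c_k}$. Since $w_k-\sigma_{0c_k}=-x^TQ^{-1}\eta_k\in(x_1,\dots,x_p)S$,
$$I=(s,\ x_1,\dots,x_p,\ w_1,\dots,w_q)S .$$
We check the generators one by one. By (8),
$$Fs=(gs)\,w_3\cdot\frac{w_1w_2}{s'}=x_1\tau_{23}\,w_3\cdot\frac{w_1w_2}{s'}\in I .$$
By (9), $gx_i\in B$, and $w_3\in I$, so
$$Fx_i=(gx_i)\,w_3\cdot\frac{w_1w_2}{s'}\in I\qquad(i\in T).$$
By (10), $gs'\in(x_1,\dots,x_p)B\subseteq I$, so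
$$Fw_1=(gs')\cdot\frac{w_1w_2}{s'}\cdot\frac{w_1w_3}{s'}\in I ,$$
and likewise
$$Fw_2=(gs')\cdot\frac{w_1w_2}{s'}\cdot\frac{w_2w_3}{s'}\in I,\qquad Fw_3=(gs')\cdot\frac{w_1w_3}{s'}\cdot\frac{w_2w_3}{s'}\in I .$$
Finally, for $k\ge4$,
$$Fw_k=(gs')\cdot\frac{w_1w_2}{s'}\cdot\frac{w_3w_k}{s'}\in I .$$

**Step 3: $F\notin S^+$, and $F$ multiplies an ideal $\mathfrak c$ into $S^+$.** The element $F\in\operatorname{Frac}S$ has $\lambda$-degree $0$. If it were in $S^+$, it would lie in $S[\sigma_{vv}]\cap\operatorname{Frac}S=S$, contradicting Section 5. Let $\mathfrak c$ be the ideal of $S^+$ generated by $I$ and $I\lambda$. By Step 2, $F\cdot I\subseteq I\subseteq S^+$ and $F\cdot I\lambda\subseteq I\lambda\subseteq S^+$. So $F\mathfrak c\subseteq S^+$. In particular $\mathfrak c\ne S^+$, since $F\notin S^+$.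

**Step 4: $\operatorname{ht}\mathfrak c\ge2$.** For $m\ge1$ the degree-$m$ part of $S^+$ is spanned over $S[\sigma_{vv}]$ by products of $m$ elements of $I\lambda$, so $\mathfrak c$ contains everything of positive $\lambda$-degree. The generators of $\mathfrak c$ are homogeneous of degrees $0$ and $1$, and $S^+$ has no negative degrees, so the degree-$0$ part of $\mathfrak c$ is $I\,S[\sigma_{vv}]$. Therefore
$$S^+/\mathfrak c\cong(S/I)[\sigma_{vv}] .$$
As $S$ is an affine domain and $I\ne0$, $\dim S/I\le\dim S-1$, so $\dim S^+/\mathfrak c\le\dim S$. On the other hand $\lambda=(\lambda s)/s\in\operatorname{Frac}S^+$, so $\operatorname{Frac}S^+=\operatorname{Frac}(S)(\lambda,\sigma_{vv})$ and $\dim S^+=\dim S+2$. In an affine domain height and codimension agree, so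
$$\operatorname{ht}\mathfrak c=\dim S^+-\dim S^+/\mathfrak c\ge2 .$$

**Step 5: conclusion.** Lemma B, applied to $S^+$, $F$ and $\mathfrak c$, shows that $S^+$ does not satisfy $S_2$. Since $S^+=R_{G^+_{p,q}}[\delta^{-1}]$ is a localization, $R_{G^+_{p,q}}$ does not satisfy $S_2$. Cohen–Macaulay rings and normal Noetherian domains satisfy $S_2$, so $R_{G^+_{p,q}}$ is neither. $\blacksquare$

## 8. More vertices, and order-convex subgraphs: proof of Theorem 3

**Part (a).** The graphs $G_{3,3}$ and $G_{3,3}^+$ are connected, with $7$ and $8$ vertices. Add, one at a time, a new sink whose parents are all previous vertices; the graph stays connected. By Lemma A with $|N|=1$, each step replaces the coordinate ring $A$ by a polynomial ring $A[t_1,\dots,t_r]$. If $A[t]$ is normal, so is $A$: an $f\in\operatorname{Frac}A$ integral over $A$ lies in $A[t]\cap\operatorname{Frac}A=A$. If $A[t]$ is Cohen–Macaulay, so is $A=A[t]/(t)$, because $t$ is a nonzerodivisor. Hence both failures persist, and Theorems 1 and 2 give (a).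

**Part (b).** The plan is to go from $V(G)$ to an ancestral set $A\supseteq J$, and then to remove the ancestral set $A\setminus J$. Each time we exhibit the smaller ring as a degree-zero part, or as a retract of one. Let $A$ be the set of vertices having a directed path, possibly of length $0$, to a vertex of $J$. Clearly $A$ is ancestral and contains $J$. Let $K=A\setminus J$.

**Step 0: $K$ is ancestral.** Let $h\to k$ with $k\in K$. Then $h\in A$, and $k$ has a directed path to some $j\in J$. If $h$ were in $J$, the path $h\to k\to\cdots\to j$ would have both ends in $J$, and convexity would give $k\in J$, a contradiction. So $h\in K$.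

**Step 1: if $R_G$ is normal, then $R_{G[A]}$ is normal.** Write $[\,\cdot\,]$ for the truth value $0$ or $1$, and grade $\mathbb C[\lambda,\omega]$ by
$$\deg\lambda_{ij}=[j\notin A]-[i\notin A],\qquad\deg\omega_j=2[j\notin A].$$
For an edge $i\to j$ with $j\in A$ we have $i\in A$, so all these degrees are $\ge0$. For an invertible diagonal matrix $D$, replacing $\Lambda$ by $D^{-1}\Lambda D$ and $\Omega$ by $D\Omega D$ replaces $(I-\Lambda)^{-1}$ by $D^{-1}(I-\Lambda)^{-1}D$, and hence $\Sigma$ by
$$D(I-\Lambda)^{-T}D^{-1}\cdot D\Omega D\cdot D^{-1}(I-\Lambda)^{-1}D=D\Sigma D .$$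
Taking $D$ with entries $t^{[i\notin A]}$, we see that $\sigma_{ij}$ is homogeneous of degree $[i\notin A]+[j\notin A]$. So $R_G$ is $\mathbb N$-graded, and its degree-$0$ part is generated by the $\sigma_{ij}$ of degree $0$; it is $\mathbb C[\sigma_{ij}:i,j\in A]=R_{G[A]}$.

Let $f\in\operatorname{Frac}R_{G[A]}$ be integral over $R_{G[A]}$. It is integral over $R_G$, so $f\in R_G$. Write $bf=a$ with $0\ne b$ and $a$ in $R_{G[A]}$. Comparing components of degree $m\ne0$ gives $bf_m=0$, so $f_m=0$. Thus $f$ has degree $0$, i.e. $f\in R_{G[A]}$.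

**Step 2: if $R_{G[A]}$ is normal, then $R_{G[J]}$ is normal.** We may assume $V(G)=A=K\sqcup J$ with $K$ ancestral and nonempty. Let $\kappa=\det\Sigma_{KK}=\prod_{k\in K}\omega_k$ and $C=R_G[\kappa^{-1}]$, which is normal. There are no edges from $J$ to $K$, so the structural equations give
$$X_J=(I-\Lambda_{JJ})^{-T}\big(\Lambda_{KJ}^TX_K+\varepsilon_J\big),$$
with $\varepsilon_J$ independent of $X_K$. Hence $\Sigma_{KJ}=\Sigma_{KK}\Lambda_{KJ}(I-\Lambda_{JJ})^{-1}$, and
$$\beta:=\Sigma_{KK}^{-1}\Sigma_{KJ}=\Lambda_{KJ}(I-\Lambda_{JJ})^{-1},$$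
$$\Sigma^J:=\Sigma_{JJ}-\Sigma_{JK}\Sigma_{KK}^{-1}\Sigma_{KJ}=(I-\Lambda_{JJ})^{-T}\,\Omega_J\,(I-\Lambda_{JJ})^{-1}.$$
The matrix $\Sigma^J$ is the covariance matrix of $G[J]$ with the same parameters, so its entries generate $R_{G[J]}$. Moreover $\Sigma_{KJ}=\Sigma_{KK}\beta$ and $\Sigma_{JJ}=\Sigma^J+\beta^T\Sigma_{KK}\beta$, and the entries of $\Sigma_{KK}^{-1}$ lie in $R_{G[K]}[\kappa^{-1}]$. So $C$ is generated over $R_{G[K]}[\kappa^{-1}]$ by the entries of $\Sigma^J$ and $\beta$.

Grade $\mathbb C[\lambda,\omega][\kappa^{-1}]$ by giving $\lambda_{kj}$ $(k\in K,\ j\in J)$ degree $1$ and all other variables degree $0$. Then $\Sigma_{KK}$, $\kappa$ and $\Sigma^J$ have degree $0$, and $\beta$ has degree $1$. So $C$ is $\mathbb N$-graded with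
$$C_0=R_{G[K]}[\kappa^{-1}]\cdot R_{G[J]},$$
the ring generated by the two factors, which involve disjoint sets of parameters.

Let $f\in\operatorname{Frac}R_{G[J]}$ be integral over $R_{G[J]}$, and write $bf=a$ with $0\ne b$ and $a$ in $R_{G[J]}$. As $C$ is normal, $f\in C$, and comparing degrees as in Step 1 gives $f\in C_0$. Now specialize the parameters of $G[K]$ to $\Lambda_{KK}=0$, $\Omega_K=I$, so that $\kappa=1$. This defines a homomorphism $\varphi:C_0\to R_{G[J]}$ that is the identity on $R_{G[J]}$. Applying it to $bf=a$ gives $b\,\varphi(f)=a=bf$, so $f=\varphi(f)\in R_{G[J]}$. Hence $R_{G[J]}$ is normal.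

**Step 3: the last sentence of (b).** If $K=\varnothing$, then $J=A$ and Step 1 suffices; otherwise Steps 1 and 2 together prove that normality of $R_G$ implies normality of $R_{G[J]}$. If $G[J]$ is some $G_{p,q}$ with $p,q\ge3$ and $J$ is order-convex, then $R_{G[J]}$ is not normal by Theorem 1, so $R_G$ is not normal. $\blacksquare$
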